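\title{An orbit of computably enumerable sets that meets one high prompt degree and misses another}

\begin{abstract}
We construct an incomplete computably enumerable (c.e.) set $A$ of high prompt degree and an incomplete high prompt c.e.\ degree $\mathbf d$ such that no image of $A$ under an automorphism of the lattice of c.e.\ sets has degree $\le\mathbf d$. Hence an orbit can meet one incomplete high prompt degree and miss another. The proof rests on a first-order property of c.e.\ sets under inclusion. It says that $A$ is one half of a splitting of a creative set, and that $A$ takes in almost all elements that an opponent pushes into the creative set at times of the opponent's choosing. Two tree constructions show that some incomplete set of high prompt degree has this property and that no set computable in a certain other set of high prompt degree has it.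
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $W_0,W_1,\dots$ be the standard listing of the computably enumerable (c.e.) subsets of $\omega$, and let $\mathcal E=\langle\{W_e:e\in\omega\},\subseteq\rangle$ be the structure of these sets under inclusion. The \emph{orbit} of a c.e.\ set $A$ is the collection of all sets $\Phi(A)$, where $\Phi$ ranges over the automorphisms of $\mathcal E$. The structure $\mathcal E$ records neither how a set is enumerated nor what it computes, so it is natural to ask how much the orbit of $A$ says about Turing degrees. At the two ends it says everything. A c.e.\ set is computable if and only if it has a complement in $\mathcal E$, so the orbit of a computable set lies inside the degree $\mathbf 0$. The creative sets form a single orbit (Remark~\ref{rem:creativeorbit}), and it lies inside the degree $\mathbf 0'$.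

Between the two ends, consider degrees that are close to $\mathbf 0'$ in two senses. A c.e.\ set $A$ is \emph{incomplete} if $A<_T\emptyset'$. A degree $\mathbf d$ is \emph{high} if $\mathbf d'=\mathbf 0''$, and a c.e.\ set $A$ is high if its degree is, that is, if $A'\equiv_T\emptyset''$. Let $(W_{e,s})$ be the standard stage-by-stage enumeration of the sets $W_e$. A coinfinite c.e.\ set $P$, with a computable enumeration $(P_s)$, is \emph{promptly simple} if there is a computable function $f$ such that for every $e$ with $W_e$ infinite there are $x$ and $s$ with
\[
x\in W_{e,s}\setminus W_{e,s-1}\quad\text{and}\quad x\in P_{f(s)}.
\]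
The choice of the enumeration of $P$ affects only the function $f$. A c.e.\ degree is \emph{prompt} if it contains a promptly simple set, and \emph{tardy} otherwise; a set has \emph{prompt degree} if its Turing degree is prompt.

Highness measures information: a high set can guess, correctly in the limit, which of the sets $W_j$ are infinite, just as $\emptyset'$ can. Promptness measures speed: for each infinite $W_e$, a promptly simple set reacts within a computable delay to some element that has just appeared in $W_e$. To find a copy of $A$ below a c.e.\ set $D$, one has to enumerate a set $B\le_T D$ that relates to the c.e.\ sets as $A$ does, and each enumeration into $B$ must be covered by a change in $D$. Good guesses about infinity and quick changes are the two resources that one would ask of $D$ for this purpose, and one might expect any two high prompt degrees to supply them equally well. This suggests a positive answer to the following question, posed in Cholak's paper~\cite{Cholak}.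

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be an incomplete c.e.\ set whose orbit contains a set of high prompt degree. Must the orbit of $A$ contain a set of degree $\mathbf d$ for every high prompt c.e.\ degree $\mathbf d<\mathbf 0'$?}
\medskip

The degree $\mathbf 0'$ is excluded from the conclusion because it is a separate question whether an incomplete set can be automorphic to a complete set. Complete sets $A$ are excluded from the hypothesis for a reason visible above: the orbit of a creative set meets the high prompt degree $\mathbf 0'$ and no other degree. We show that the answer is no.

\begin{theorem}\label{thm:main}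
There are an incomplete c.e.\ set $A$ of high prompt degree and a high prompt c.e.\ degree $\mathbf d<\mathbf 0'$ such that no set in the orbit of $A$ has degree $\le\mathbf d$. In particular, the orbit of $A$ contains a set of high prompt degree, namely $A$, but no set of degree $\mathbf d$.
\end{theorem}

To keep an orbit away from the sets computable in $D$, we look for a property that automorphisms preserve, that $A$ has, and that all c.e.\ sets computable in $D$ lack. Creative sets are recalled in Section~\ref{sec:background}.

\begin{definition}\label{def:absorbing}
A c.e.\ set $A$ is \emph{absorbing via $X$} if $X$ is c.e., $A\cap X=\emptyset$, the set $A\cup X$ is creative, and for every c.e.\ set $Z$ there is a c.e.\ set $C$ such that for every computable set $T$ the following holds: if $T\cap Z$ is not computable and $T\cap(A\cup X)=T\cap C$, then there is a computable $T'\subseteq T$ with $T'\cap C$ not computable and $T'\cap X$ finite. The set $A$ is \emph{absorbing} if it is absorbing via some $X$.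
\end{definition}

\begin{theorem}\label{thm:def}
The property of being absorbing is first-order definable in $\mathcal E$, hence invariant under automorphisms of $\mathcal E$.
\end{theorem}

\begin{theorem}\label{thm:A}
There is an incomplete absorbing c.e.\ set $A$ of high prompt degree.
\end{theorem}

\begin{theorem}\label{thm:D}
There is a c.e.\ set $D$ of high prompt degree such that no c.e.\ set $B\le_T D$ is absorbing.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $A$ and $D$ from Theorems~\ref{thm:A} and~\ref{thm:D}, and let $\mathbf d=\deg(D)$. Every $B$ in the orbit of $A$ is absorbing by Theorem~\ref{thm:def}, so $B\not\le_T D$. In particular $A\not\le_T D$, so $D$ is incomplete.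
\end{proof}

Definition~\ref{def:absorbing} is best read as a game about time. Write $K=A\cup X$. One party, the \emph{splitter}, distributes the elements of $K$ between $A$ and $X$ and enumerates $C$; we call the elements of $C$ \emph{offers}. The other party, the \emph{challenger}, names $Z$ and $T$. Because $K$ is creative, the challenger can choose $T$ so as to be able to push elements of $T$ into $K$ at any moment (Lemma~\ref{lem:columns}). The equation $T\cap K=T\cap C$ is a promise of the challenger: it takes up exactly the offers. The conclusion is the obligation of the splitter: on some computable $T'\subseteq T$ on which the offers form a noncomputable set, almost every element that is pushed into $K$ goes to $A$. So an absorbing set changes at \emph{places} chosen by the splitter and at \emph{times} chosen by the challenger.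

The choice of places makes Theorem~\ref{thm:A} possible: the splitter offers only numbers that are too large to harm the computations that keep $A$ incomplete. The choice of times makes Theorem~\ref{thm:D} possible. Suppose $B=\Gamma^D$ is absorbing via $Y$. The challenger waits until a computation from $D$ asserts that an offered number $x$ is not in $B$, freezes $D$ below the use of that computation, and pushes $x$ into $B\cup Y$. Then $x$ must appear in $Y$, and once it does, $D$ is released. Freezes of this kind end by themselves, and this is why $D$ can still be high and prompt.

Section~\ref{sec:background} collects background. Section~\ref{sec:absorbing} proves Theorem~\ref{thm:def} and treats the simplest cases, including the case of Theorem~\ref{thm:D} in which $B$ is computable. Section~\ref{sec:frame} sets up the part of the tree machinery that both constructions share. Sections~\ref{sec:D} and~\ref{sec:A} prove Theorems~\ref{thm:D} and~\ref{thm:A}. Section~\ref{sec:degrees} shows that the degrees of absorbing sets are closed upward and derives a stronger form of Theorem~\ref{thm:main}.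

\section{Conventions and background}\label{sec:background}

\subsection*{Enumerations and computations}
The finite sets $W_{e,s}$ are uniformly computable, increase with $s$, have union $W_e$, and satisfy $W_{e,s}\subseteq[0,s)$. The partial computable functions are $\varphi_0,\varphi_1,\dots$; if $\varphi_{e,s}(y)\downarrow$, then $y<s$ and $\varphi_e(y)<s$. For a c.e.\ set or partial computable function given by an index, a subscript $s$ refers to these approximations. For a set that we enumerate ourselves, a subscript $s$ refers to its content at the end of stage $s$, and in the description of a stage the bare letter refers to its content at that moment. The pairing function $\langle i,j\rangle$ is a computable bijection $\omega^2\to\omega$ that is strictly increasing in $j$ and satisfies $\langle i,j\rangle\ge i,j$. We put $\mathrm{col}_a=\{\langle a,n\rangle:n\in\omega\}$. ``Almost all'' means all but finitely many. A \emph{new} number is one larger than every number mentioned so far in the construction.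

The Turing functionals are $\Phi_0,\Phi_1,\dots$. If we are enumerating $E$, the computation $\Phi^E(z)[s]$ is the stage $s$ approximation with the current content of $E$ as oracle. If it converges, its \emph{use} is a number $u\le s$ such that only numbers $<u$ are queried. The \emph{use principle} has two halves. If $\Phi^E(z)[s]=a$ with use $u$ and no number $<u$ enters $E$ afterwards, then $\Phi^E(z)=a$. If $\Phi^E(z)=a$, then $\Phi^E(z)[s]=a$ at every moment of every sufficiently late stage $s$.

A set is computable if and only if it and its complement are c.e. Consequently, for $R$ computable and $V$ c.e., the set $R\cap V$ is computable if and only if $R\setminus V$ is c.e. The range of a strictly increasing computable function is computable, and so is the image of a computable set under such a function. The next observation converts noncomputability into a statement about the order of events; it is used twice.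

\begin{lemma}\label{lem:race}
Let $R$ be computable and $M$ c.e., with computable enumerations $(R_s)$ and $(M_s)$. If $R\cap M$ is not computable, then infinitely many $x\in M$ satisfy $x\in R_t$ for the least $t$ with $x\in M_t$.
\end{lemma}

\begin{proof}
For $x\in R$ let $s(x)$ be least with $x\in R_{s(x)}$. If the conclusion fails, then almost all $x\in R\cap M$ enter $M$ at a stage $t<s(x)$. So $R\cap M$ differs by a finite set from the computable set $\{x\in R:x\in M_{s(x)}\}$.
\end{proof}

\subsection*{Creative sets}
A c.e.\ set $K$ is \emph{creative} if there is a partial computable $p$ such that $p(e)\downarrow\notin K\cup W_e$ whenever $W_e\cap K=\emptyset$. We write $L\le_m K$ if there is a computable $g$ with $y\in L\iff g(y)\in K$, and call a c.e.\ set $K$ \emph{$m$-complete} if $L\le_m K$ for every c.e.\ $L$. We use two textbook facts: a c.e.\ set is creative if and only if it is $m$-complete, and (Myhill) any two creative sets are mapped onto each other by a computable permutation of $\omega$. In particular a c.e.\ set to which a creative set is $m$-reducible is creative, and creative sets have degree $\mathbf 0'$. We fix a creative set $K_0$. By the padding lemma, every c.e.\ set has a computable increasing sequence of indices.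

\subsection*{High degrees}
The set $\mathrm{Inf}=\{j:W_j\text{ is infinite}\}$ satisfies $\mathrm{Inf}\equiv_T\emptyset''$. By the limit lemma relative to $E$, if $g\le_T E$ is total and $\lim_n g(j,n)$ exists for all $j$, then $j\mapsto\lim_n g(j,n)$ is computable in $E'$. Every c.e.\ set $E$ has $E'\le_T\emptyset''$, so it is high as soon as $\mathrm{Inf}\le_T E'$. The jump is monotone, so the high degrees are closed upward among the c.e.\ degrees.

\subsection*{Prompt degrees}
A c.e.\ degree is \emph{cappable} if it has infimum $\mathbf 0$ with some nonzero c.e.\ degree, and \emph{noncappable} otherwise. By a theorem of Ambos-Spies, Jockusch, Shore and Soare~\cite{ASJSS}, a c.e.\ degree is prompt if and only if it is noncappable. If $\mathbf a$ has infimum $\mathbf 0$ with $\mathbf b$, then so does every degree below $\mathbf a$. Hence the prompt degrees are closed upward among the c.e.\ degrees. This consequence is all that we use.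

\section{Absorbing sets}\label{sec:absorbing}

\subsection{Definability}

The one notion in Definition~\ref{def:absorbing} that is not visibly a notion of $\mathcal E$ is creativity. The following characterization is due to Harrington. It says that a creative set can imitate, on a suitable computable region, every c.e.\ subset of a fixed set $C$.

\begin{lemma}\label{lem:harrington}
A c.e.\ set $K$ is creative if and only if there is a c.e.\ set $C$ such that for every c.e.\ $B\subseteq C$ there is a computable set $R$ with $R\cap C$ not computable and $R\cap K=R\cap B$.
\end{lemma}

\begin{proof}
($\Rightarrow$) The condition on the right is invariant under computable permutations of $\omega$, so by Myhill's theorem it suffices to verify it for one creative set. Let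
\[
K^*=\{\langle e,x\rangle:x\in K_0,\ \langle e,x\rangle\in W_e\},\qquad C^*=\{\langle e,x\rangle:x\in K_0\}.
\]
If $W_{e}=\omega$, then $x\mapsto\langle e,x\rangle$ reduces $K_0$ to $K^*$, so $K^*$ is creative. Given $B=W_e\subseteq C^*$, take $R=\mathrm{col}_e$. Then $R\cap C^*$ is a copy of $K_0$, hence not computable, and $R\cap K^*=R\cap C^*\cap W_e=R\cap B$.

($\Leftarrow$) We want $K_0\le_m K$. The plan is to code $K_0$ into a subset $B$ of $C$ in such a way that the coding can be read inside $R$. Since $R$ depends on $B$, we code once for every candidate $W_p$ for $R$. Enumerate $C$ with at most one new element per stage. When $c$ enters $C$ at stage $s$, give $c$ the least \emph{label} $\langle p,n\rangle<s$ that is not yet used and satisfies $c\in W_{p,s}$, if there is one. Let $B$ be the set of all $c$ that have a label $\langle p,n\rangle$ with $n\in K_0$. This is a c.e.\ subset of $C$; let $R=W_p$ be as in the condition. By Lemma~\ref{lem:race}, infinitely many $c\in C$ satisfy $c\in W_{p,s}$ at the stage $s$ at which they enter $C$. If some label $\langle p,n\rangle$ were never used, then almost all of these $c$ would receive pairwise different labels smaller than $\langle p,n\rangle$, which is impossible. So the map $g$ sending $n$ to the element with label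 $\langle p,n\rangle$ is total and computable. Since $g(n)\in W_p=R$, we have $g(n)\in K\iff g(n)\in B\iff n\in K_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:def}]
In $\mathcal E$, the sets $\emptyset$ and $\omega$ are the least and greatest elements, and $U\cap V$ and $U\cup V$ are the infimum and supremum of $U$ and $V$; all four are definable from $\subseteq$. A c.e.\ set $R$ is computable if and only if some c.e.\ $R'$ satisfies $R\cap R'=\emptyset$ and $R\cup R'=\omega$. By Lemma~\ref{lem:harrington}, creativity is definable. Finally, ``$T'\cap X$ is finite'' can be replaced in Definition~\ref{def:absorbing} by ``$T'\cap X=\emptyset$'', because removing the finite set $T'\cap X$ from $T'$ leaves $T'$ computable and $T'\cap C$ noncomputable. So the definition translates into a first-order formula, and automorphisms preserve the truth of formulas.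
\end{proof}

\begin{remark}\label{rem:creativeorbit}
The creative sets form one orbit. Automorphisms preserve creativity by Lemma~\ref{lem:harrington}, and a computable permutation of $\omega$, such as the one given by Myhill's theorem, induces an automorphism of $\mathcal E$.
\end{remark}

\subsection{The two extreme cases}

\begin{example}\label{ex:creative}
A creative set $A$ is absorbing via $X=\emptyset$. Given $Z$ take $C=Z$, and given $T$ take $T'=T$.
\end{example}

\begin{remark}
Each clause of the definition is there for a reason. Without the creativity of $A\cup X$, the empty set would be absorbing via $X=\emptyset$: for $C=Z$ the premises ``$T\cap Z$ is not computable'' and ``$\emptyset=T\cap Z$'' contradict each other. Without any premise of noncomputability, $T=\emptyset$ would show that no set is absorbing. With the premise ``$T\cap C$ is not computable'' in place of ``$T\cap Z$ is not computable'', the choice $C=\emptyset$ would satisfy the condition vacuously. The set $Z$, named before $C$, certifies that $T$ is a nontrivial region in a way that the splitter cannot undo.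
\end{remark}

The next lemma is the tool of the challenger. It transfers a c.e.\ set $L$ that we control into any creative set $K$, and it provides one set $Z$ that certifies infinitely many regions at once.

\begin{lemma}\label{lem:columns}
Let $L$ be c.e.\ and $K$ creative. There is a strictly increasing computable function $f$ with $y\in L\iff f(y)\in K$. Put $Z=\{f(\langle a,n\rangle):a\in\omega,\ n\in K_0\}$ and $T_a=f[\mathrm{col}_a]$. Then $Z$ is c.e., and for every $a$ the set $T_a$ is computable, $T_a\cap Z$ is not computable, and $T_a\cap K=f[L\cap\mathrm{col}_a]$.
\end{lemma}

\begin{proof}
The set $U=\{\langle e,x\rangle:x\in W_e\}$ is $m$-complete, so there is a computable permutation $h$ with $h[U]=K$. Let $e_0<e_1<\cdots$ be a computable sequence of indices of $L$. For fixed $y$ the numbers $h(\langle e_n,y\rangle)$ are pairwise different, and each of them lies in $K$ if and only if $y\in L$. Let $f(0)=h(\langle e_0,0\rangle)$, and let $f(y)=h(\langle e_n,y\rangle)$ for the first $n$ that makes this number larger than $f(y-1)$. The set $T_a$ is the image of a computable set under $f$. Since $f$ is injective, $n\in K_0\iff f(\langle a,n\rangle)\in T_a\cap Z$, so $T_a\cap Z$ is not computable. The last equation restates the choice of $f$.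
\end{proof}

Here is the smallest case of Theorem~\ref{thm:D}. It shows how the challenger keeps its promise.

\begin{proposition}\label{prop:computable}
No computable set is absorbing.
\end{proposition}

\begin{proof}
Let $L$ consist of all $y\in\mathrm{col}_{\langle i,j\rangle}$, for $i,j\in\omega$, such that $\varphi_i(y)\downarrow\in W_j$. Thus column $\langle i,j\rangle$ guesses that $f=\varphi_i$ and $C=W_j$, and takes up every offer as soon as it sees it. Suppose that $B$ is computable and absorbing via $Y$, and let $K=B\cup Y$. Take $f$ and $Z$ from Lemma~\ref{lem:columns}, take $C$ for $Z$ from Definition~\ref{def:absorbing}, and let $a=\langle i,j\rangle$ with $\varphi_i=f$ and $W_j=C$. For $y\in\mathrm{col}_a$ we have $f(y)\in K\iff y\in L\iff f(y)\in C$, so $T_a\cap K=T_a\cap C$. Hence there is a computable $T'\subseteq T_a$ with $T'\cap C$ not computable and $T'\cap Y$ finite. But $T'\cap C=T'\cap K=(T'\cap B)\cup(T'\cap Y)$ is computable, a contradiction.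
\end{proof}

There is no circularity in this proof, and no fixed point theorem is needed. The set $L$ is defined first, $f$ and $C$ depend on it, and $L$ has reserved a column for every possible pair $(f,C)$.

\subsection{Adding information to an absorbing set}

Both highness and promptness will be coded into separate parts of $A$. The following lemma shows that this does no harm.

\begin{lemma}\label{lem:pullback}
Let $g$ be a strictly increasing computable function, and let $A$ and $B$ be c.e.\ sets with $x\in B\iff g(x)\in A$. If $B$ is absorbing via $X$, then $A$ is absorbing via $g[X]$.
\end{lemma}

\begin{proof}
Let $R$ be the range of $g$, a computable set. We have $A\cap g[X]=g[B\cap X]=\emptyset$, and $A\cup g[X]$ is creative because $g$ reduces $B\cup X$ to it. Given $Z$, let $Z_0=g^{-1}[Z]$, let $C_0$ be the set that $B$ provides for $Z_0$, and put $C=g[C_0]\cup(Z\setminus R)$. Let $T$ be computable with $T\cap Z$ not computable and $T\cap(A\cup g[X])=T\cap C$.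

If $(T\setminus R)\cap Z$ is not computable, take $T'=T\setminus R$. Then $T'\cap C=T'\cap Z$ is not computable and $T'\cap g[X]=\emptyset$.

Otherwise let $T_0=g^{-1}[T]$. The set $g[T_0\cap Z_0]=T\cap R\cap Z$ is not computable, so $T_0\cap Z_0$ is not computable. Taking preimages under $g$ in the equation for $T$ gives $T_0\cap(B\cup X)=T_0\cap C_0$. So there is a computable $T_0'\subseteq T_0$ with $T_0'\cap C_0$ not computable and $T'_0\cap X$ finite. Take $T'=g[T_0']\subseteq T$. Then $g$ reduces $T_0'\cap C_0$ to $T'\cap C$, so $T'\cap C$ is not computable, and $T'\cap g[X]=g[T_0'\cap X]$ is finite.
\end{proof}

\section{Building high prompt sets on a tree}\label{sec:frame}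

Each of the two constructions enumerates a c.e.\ set $E$ (first $E=D$, then $E=A$) that must be high and prompt while certain nodes of a tree try to preserve computations from $E$. This section describes what the constructions have in common. The numbers $3w+1$ code a set $P$, in that $3w+1\in E\iff w\in P$; we make $P$ promptly simple. The numbers $3\langle j,n\rangle+2$, for $n\in\omega$, form \emph{row $j$}; we put almost all of row $j$ into $E$ if $W_j$ is infinite and finitely many of its elements otherwise. Multiples of $3$ enter $E$ only in Section~\ref{sec:A}.

The two tasks conflict with preservation in different ways. A row may contribute infinitely many numbers to $E$. A node that wants to preserve a computation therefore guesses, for each row of higher priority, whether the row is filled; the tree organizes these guesses. The promptness requirement for $W_k$ enumerates only one number, but it must do so at the very stage at which that number enters $W_k$, so it cannot wait until some node is visited. It works outside the tree, and it respects every restraint ever imposed whose \emph{index} is at most $k$. The constructions have to ensure that there are finitely many of those.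

\subsection*{Nodes and priority}
Nodes are the elements of $\{\infty,f\}^{<\omega}$, and $\#$ is an injective computable numbering of them. We write $\xi<_L\zeta$ if $\rho^\frown\infty\subseteq\xi$ and $\rho^\frown f\subseteq\zeta$ for some $\rho$, and $\xi\prec\zeta$ (\emph{$\xi$ has higher priority}) if $\xi<_L\zeta$ or $\xi\subsetneq\zeta$. The relation $\prec$ is a total order. Three properties follow from the definitions:
\begin{itemize}
\item[(O1)] if $\xi<_L\zeta$ and $\xi\subseteq\delta$, then $\delta<_L\zeta$;
\item[(O2)] if $\delta<_L\xi\prec\zeta$, then $\delta<_L\zeta$;
\item[(O3)] if $\xi\prec\zeta$, then either $\xi^\frown\infty\subseteq\zeta$ or $\xi^\frown\infty<_L\zeta$, the latter covering the cases $\xi<_L\zeta$ and $\xi^\frown f\subseteq\zeta$.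
\end{itemize}
The task of a node depends on its length. For each $j$ there is exactly one length whose nodes are the \emph{$H_j$-nodes}.

\subsection*{Stages, visits, initialization}
A stage $s\ge1$ consists of the \emph{promptness step}, then (in Section~\ref{sec:A} only) a \emph{splitting step}, and then \emph{visits} to nodes, starting with the root. A visited node $\xi$ either has an \emph{outcome} $o\in\{\infty,f\}$ or (in Section~\ref{sec:A} only) \emph{ends the stage}. In the first case the next node is $\xi^\frown o$; it is visited if its length is less than $s$, and otherwise the stage is over and $\delta_s=\xi^\frown o$. In the second case $\delta_s=\xi$, and all $\zeta\succ\xi$ are initialized. At the end of every stage $s$, all $\zeta$ with $\delta_s<_L\zeta$ are initialized. \emph{Initializing} a node resets its parameters. There are no other initializations, so all of them take place at the end of a stage. A \emph{life} of a node is a maximal period without initialization. Every node visited at stage $s$ is an initial segment of $\delta_s$, and if $\xi$ is visited with outcome $o$, then $\xi^\frown o\subseteq\delta_s$. With (O1) and (O2) this gives: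
\begin{itemize}
\item[(V1)] whenever $\xi$ is initialized, so is every $\zeta\succ\xi$;
\item[(V2)] if some $\xi<_L\zeta$ is visited at stage $s$, or some $\xi$ with $\xi^\frown\infty<_L\zeta$ is visited with outcome $\infty$ at stage $s$, then $\delta_s<_L\zeta$, and $\zeta$ is initialized at the end of stage $s$.
\end{itemize}

\subsection*{Restraints}
Certain nodes $\nu$, never $H$-nodes, may \emph{impose a restraint} when visited at a stage $t$. A restraint has a \emph{value} $u\le t$ and an \emph{index}. The node \emph{holds} the restraint until it releases it or is initialized, and it holds at most one restraint at a time. A held restraint becomes \emph{injured} when a number $<u$ enters $E$, and it is \emph{intact} while it is held and not injured. So each restraint is intact during one interval of time. A node $\nu$ that can impose restraints has a parameter $m_\nu$, reset by initialization and chosen new at the first visit in each life. Different lives thus have different values $m_\nu$, and the index of a restraint imposed by $\nu$ will be at least $m_\nu$. Define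
\begin{align*}
r_k(s)&=\text{the largest value of a restraint of index $\le k$ imposed before stage $s$,}\\
R_\xi&=\text{the largest value of an intact restraint currently held by a node $\nu\prec\xi$,}
\end{align*}
with $\max\emptyset=0$. In $r_k(s)$ all restraints count, by any node in any life, whether or not they are still held. If $\xi$ is visited at stage $s$, then $R_\xi(s)$ denotes the value of $R_\xi$ at the beginning of that visit.

\subsection*{The promptness step}
For each $k<s$ such that $P_k$ has not acted before: if some $w\in W_{k,s}\setminus W_{k,s-1}$ has $w>2k$ and $3w+1\ge r_k(s)$, put the least such $w$ into $P$ and $3w+1$ into $E$. We say that $P_k$ \emph{acts}.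

\subsection*{Visit to an $H_j$-node $\eta$}
Let $s'$ be the last stage at which $\eta$ was visited with outcome $\infty$, or $s'=0$ if there is none. If $W_{j,s}\ne W_{j,s'}$, put into $E$ all elements of row $j$ in the interval $[R_\eta(s),s)$, and let the outcome be $\infty$. Otherwise the outcome is $f$. An $H$-node has no parameters to reset.

\medskip
Call a node $\xi$ \emph{true} if it is visited at infinitely many stages, $\delta_s<_L\xi$ for only finitely many $s$, and $\xi$ is initialized only finitely often. A true node has a \emph{final life}. A \emph{true path} is an infinite path of true nodes.

\begin{lemma}\label{lem:true}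
The root is true, and initial segments of true nodes are true. Let $\xi$ be true.
\begin{itemize}
\item[(a)] Only finitely many nodes $<_L\xi$ are ever visited, each finitely often. In particular they impose only finitely many restraints.
\item[(b)] If $\xi$ ends only finitely many stages, then $\xi^\frown\infty$ is true if $\xi$ has outcome $\infty$ infinitely often, and $\xi^\frown f$ is true otherwise.
\item[(c)] If $\xi^\frown f$ is true, then $\xi$ has outcome $\infty$ only finitely often.
\item[(d)] If there is a true path, then every life with infinitely many visits is the final life of a node on that path.
\end{itemize}
\end{lemma}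

\begin{proof}
The root is visited at every stage, and no node has higher priority. If $\zeta\subseteq\xi$, then $\zeta$ is visited whenever $\xi$ is, $\delta_s<_L\zeta$ implies $\delta_s<_L\xi$, and (V1) bounds the initializations of $\zeta$. Parts (a) and (c) follow from (V2), since each stage has finitely many visits.

(b) Let $o$ be the outcome named in the statement. Then $\xi$ has outcome $o$ at infinitely many stages, and at those of them larger than $|\xi|+1$ the node $\xi^\frown o$ is visited. If $\delta_s<_L\xi^\frown o$, then $\delta_s<_L\xi$, or $o=f$ and $\xi$ has outcome $\infty$ at stage $s$; both happen finitely often. Suppose $\xi^\frown o$ is initialized at stage $s$ and $\delta_s\not<_L\xi^\frown o$. Then the node $\delta_s\prec\xi^\frown o$ ends the stage, so $\delta_s\subseteq\xi$. Either $\delta_s=\xi$ or $\xi$ is initialized too, and both happen finitely often.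

(d) A node $\zeta$ off the path satisfies $\zeta<_L\xi$ or $\xi<_L\zeta$ for some $\xi$ on the path. In the first case $\zeta$ is visited finitely often by (a). In the second case it is initialized infinitely often by (V2), so all its lives are finite. For a node on the path, all lives but the final one are finite.
\end{proof}

The next lemma limits the damage done by the promptness and highness requirements. Its second part is the reason for the tree: a node below $\eta^\frown\infty$ is visited only just after $\eta$ has filled its row, so the row can injure it later only if the restraint on $\eta$ has dropped.

\begin{lemma}\label{lem:injury}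
Let $\nu$ impose a restraint with value $u$ at stage $t$. Suppose that it becomes injured at stage $s\ge t$ by the entry of $v<u$ into $E$, and that $\nu$ is not initialized at any stage in $[t,s]$.
\begin{itemize}
\item[(a)] If $v$ is enumerated by $P_k$, then $k$ is smaller than the index of the restraint.
\item[(b)] If $v$ is enumerated by an $H$-node $\eta$, then $\eta^\frown\infty\subseteq\nu$, the node $\eta$ is visited at stages $t$ and $s$, and $R_\eta(s)<R_\eta(t)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The promptness step precedes the visits, so $s>t$. If $k$ were at least the index, then $v\ge r_k(s)\ge u$.

(b) At stage $s$ the node $\eta$ has outcome $\infty$, and $v\ge R_\eta(s)$. If $\nu\prec\eta$, then $R_\eta(s)\ge u$ because the restraint is intact at the beginning of the visit; this contradicts $v<u$. So $\eta\prec\nu$. If $\eta^\frown\infty<_L\nu$, then $\nu$ is initialized at stage $s$ by (V2). By (O3), $\eta^\frown\infty\subseteq\nu$. Hence at stage $t$ the node $\eta$ was visited before $\nu$, had outcome $\infty$, and put all elements of its row in $[R_\eta(t),t)$ into $E$. The number $v$ lies in that row, satisfies $v<u\le t$, and entered $E$ later. So $v<R_\eta(t)$.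
\end{proof}

\begin{lemma}\label{lem:highprompt}
Suppose that there is a true path and that
\begin{itemize}
\item[(i)] for each $k$, only finitely many restraints of index $\le k$ are ever imposed;
\item[(ii)] for each true $H$-node $\eta$, the value $R_\eta(s)$ is the same for almost all stages $s$ at which $\eta$ is visited.
\end{itemize}
Then $E$ has high prompt degree.
\end{lemma}

\begin{proof}
\emph{Promptness.} An element $w\le 2k$ of $P$ was contributed by some $P_{k'}$ with $2k'<w$, so $k'<k$. Each $P_{k'}$ acts at most once. Thus $|P\cap[0,2k]|\le k$, and $P$ is coinfinite. Let $W_k$ be infinite. By (i), $r_k(s)$ is bounded, so some $w>2k$ enters $W_k$ at a stage $s>k$ with $3w+1\ge r_k(s)$. Then $P_k$ acts at stage $s$ or has acted before, and at the stage $s_0$ at which it acts, an element of $W_{k,s_0}\setminus W_{k,s_0-1}$ is in $P_{s_0}$. So $P$ is promptly simple via the identity function. Since $P\le_T E$ and prompt degrees are closed upward, $E$ has prompt degree.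

\emph{Highness.} Only $H_j$-nodes enumerate elements of row $j$, and there are finitely many such nodes. Between two outcomes $\infty$ of the same $H_j$-node, $W_j$ gains an element. So if $W_j$ is finite, then $E$ contains finitely many elements of row $j$. Let $W_j$ be infinite and let $\eta$ be the $H_j$-node on the true path. For each $s'$ we have $W_{j,s}\neq W_{j,s'}$ for all large $s$, and $\eta$ is visited infinitely often, so it has outcome $\infty$ infinitely often. By (ii), all elements of row $j$ above a fixed bound enter $E$. Hence $\lim_nE(3\langle j,n\rangle+2)$ exists for every $j$ and equals $1$ if and only if $j\in\mathrm{Inf}$. By the limit lemma, $\mathrm{Inf}\le_TE'$.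
\end{proof}

\section{A high prompt set that computes no absorbing set}\label{sec:D}

\subsection{From computable sets to sets computable in $D$}

We build $D$, in the role of $E$, and an auxiliary c.e.\ set $L$. Suppose that $B=\Gamma^D$ is absorbing via $Y$. As in Proposition~\ref{prop:computable}, some column of $L$ belongs to a strategy $\alpha$ that has guessed $\Gamma,B,Y,f,C$ correctly and takes up every offer. What is new is that $\alpha$ chooses the time. Having seen $f(y)\in C$, it waits until $\Gamma^D(f(y))[s]=0$, which must happen because $f(y)\notin B$ as long as $y$ stays out of $L$. Then it puts $y$ into $L$ and restrains $D$ below the use. We call this restraint a \emph{window}. Now $f(y)$ has to appear in $B\cup Y$. If the window stays intact, $f(y)$ appears in $Y$ (a \emph{success}); otherwise it may appear in $B$ (a \emph{failure}). Either way the window closes. The aim is to make $T'\cap Y$ infinite for every computable $T'\subseteq T$ with $T'\cap C$ not computable.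

Highness causes no difficulty. The node $\alpha$ has outcome $\infty$ exactly when it closes a window, so an $H$-node below $\alpha^\frown\infty$ sees no restraint from $\alpha$ when it is visited.

Promptness is the difficulty, and it lies in the choice of the index. If all windows of $\alpha$ had the same index $k$, their uses could be unbounded, and $P_k$ might never act. If the $n$-th window had index $n+1$, then $P_n$ might injure it for every $n$, and every window might fail. Suppose first that we care about only one set $T'$ and that every window concerns an element of $T'$. Give a window the index $m_\alpha+j$ if it is an attempt at the $j$-th success. While the index stays the same, only the finitely many $P_k$ with $k<m_\alpha+j$ can injure, each at most once, so after at most $m_\alpha+j$ failures there is a success, and the index moves up. Every index is used finitely often and there are infinitely many successes. In general we do not know $T'$, so we treat ``a $j$-th success inside the $i$-th c.e.\ set'' as a goal with number $\langle i,j\rangle$, and each window serves the goal of least number that it can be seen to serve. Put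
\[
V_{0,s}=[0,s),\qquad V_{i+1,s}=W_{i,s},
\]
so that $V_0=\omega$ and $V_{i+1}=W_i$. The set $V_0$ guarantees that every window can serve some goal.

\subsection{Construction}

Nodes of length $2j$ are $H_j$-nodes. Nodes of length $2e+1$ are \emph{$N_e$-nodes}, where $e$ codes a tuple $(\Gamma,B,Y,f,C)$ consisting of a Turing functional, c.e.\ sets $B,Y,C$, and a partial computable function $f$; every such tuple has a code. An $N$-node $\alpha$ owns the column $\mathrm{col}_\alpha=\mathrm{col}_{\#\alpha}$. Its parameters are $m_\alpha$, counters $\mathrm{succ}(i)$ for $i\in\omega$, and a \emph{state}, which is \emph{idle}, \emph{waiting$(y)$} or \emph{window$(y)$}. Initially and after each initialization, the state is idle, all counters are $0$, and $\alpha$ holds no restraint. A stage consists of the promptness step and the visits; no node ends a stage. At a visit to an $N_e$-node $\alpha$ at stage $s$, let $m_\alpha$ be new if it is undefined, and proceed according to the state.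
\begin{itemize}
\item \emph{Idle.} Call $y$ a \emph{candidate} if $y\in\mathrm{col}_\alpha\setminus L$ and $f_s(y)\downarrow\in C_s$. If there is a candidate, go to waiting$(y)$ for the least one. The outcome is $f$.
\item \emph{Waiting$(y)$.} If $\Gamma^D(f(y))[s]=0$ with use $u$ and $f(y)\notin B_s\cup Y_s$, \emph{open a window}, as follows. Put $y$ into $L$. Among the $i<s$ with $f(y)\in V_{i,s}$ (one of them is $i=0$, as $f(y)<s$) choose the one that minimizes $c=\langle i,\mathrm{succ}(i)+1\rangle$; call $i$ the \emph{purpose} and $c$ the \emph{purpose number} of the window. Impose a restraint with value $u$ and index $m_\alpha+c$, and go to window$(y)$. The outcome is $f$ whether or not a window is opened.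
\item \emph{Window$(y)$.} If $f(y)\in Y_s$, close the window as a success and increase $\mathrm{succ}(i)$ by $1$ for its purpose $i$. If $f(y)\in B_s\setminus Y_s$ and the restraint is injured, close the window as a failure. In both cases release the restraint, go to idle, and let the outcome be $\infty$. Otherwise the outcome is $f$.
\end{itemize}

\subsection{The set $D$ is high and prompt}

No node ends a stage, so Lemma~\ref{lem:true}(b) yields a true path $\mathrm{TP}$. We identify a window with its restraint.

\begin{lemma}\label{lem:DR}
If $\eta$ is a true $H$-node, then $R_\eta(s)$ is the same for almost all stages $s$ at which $\eta$ is visited.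
\end{lemma}

\begin{proof}
Consider the $N$-nodes $\alpha\prec\eta$. Those with $\alpha<_L\eta$ open finitely many windows in total, by Lemma~\ref{lem:true}(a). A node $\alpha$ with $\alpha^\frown f\subseteq\eta$ is initialized finitely often and has outcome $\infty$ finitely often by Lemma~\ref{lem:true}(c), so it returns to idle finitely often and opens finitely many windows. Each of these finitely many windows is intact during one interval of time, so their contribution to $R_\eta$ is eventually constant. A node $\alpha$ with $\alpha^\frown\infty\subseteq\eta$ has just closed its window whenever $\eta$ is visited, and contributes nothing.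
\end{proof}

\begin{lemma}\label{lem:purpose}
In each life of an $N$-node, for each $c$ only finitely many windows have purpose number $c$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:true}(d) it suffices to treat the final life of a node $\alpha$ on $\mathrm{TP}$. Let $c=\langle i,j\rangle$. A window with purpose number $c$ succeeds, fails, or is never closed. A success raises $\mathrm{succ}(i)$ to $j$, after which $c$ is not used again. A window that is never closed is the last one. A failed window was injured, by an $H$-node or by some $P_k$. In the first case Lemma~\ref{lem:injury}(b) gives an $H$-node $\eta\subsetneq\alpha$ with $R_\eta(s)<R_\eta(t)$, where $t$ is the stage of the opening and $s>t$; by Lemma~\ref{lem:DR}, applied to the finitely many true $H$-nodes $\eta\subsetneq\alpha$, this is impossible for large $t$. In the second case $k<m_\alpha+c$ by Lemma~\ref{lem:injury}(a). Each $P_k$ enumerates at most one number and $\alpha$ holds one window at a time, so at most $m_\alpha+c$ windows are of this kind.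
\end{proof}

A window of index $\le k$ has purpose number $\le k$ and belongs to one of the at most $k+1$ lives with $m_\alpha\le k$. By Lemma~\ref{lem:purpose} there are finitely many such windows. So both hypotheses of Lemma~\ref{lem:highprompt} hold, and $D$ has high prompt degree.

\subsection{No set computable in $D$ is absorbing}

Suppose that $B=\Gamma^D$ is c.e.\ and absorbing via $Y$, and let $K=B\cup Y$. Take $f$ and $Z$ from Lemma~\ref{lem:columns} for $L$ and $K$; this is where the creativity of $K$ is used. Let $C$ be given for $Z$ by Definition~\ref{def:absorbing}, let $\alpha$ be the node on $\mathrm{TP}$ for the tuple $(\Gamma,B,Y,f,C)$, and let $T=f[\mathrm{col}_\alpha]$. Then $T$ is computable, $T\cap Z$ is not computable, and $T\cap K=f[L\cap\mathrm{col}_\alpha]$. We first show that $\alpha$, although it delays, keeps the promise of the challenger.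

\begin{lemma}\label{lem:promise}
$T\cap K=T\cap C$.
\end{lemma}

\begin{proof}
A number $y\in\mathrm{col}_\alpha$ enters $L$ only through $\alpha$, and only if $f(y)\in C$. So $T\cap K\subseteq C$. For the converse suppose that $y\in\mathrm{col}_\alpha$, $f(y)\in C$ and $y\notin L$. Then $y$ is a candidate from some stage on.

Suppose that $\alpha$ has outcome $\infty$ infinitely often. Then in its final life it passes infinitely often through idle, waiting and window, each time choosing the least candidate and putting it into $L$. The chosen numbers are pairwise different, and almost all of them are $\le y$, which is impossible.

So $\alpha$ has outcome $\infty$ finitely often, and its state is eventually constant. This state is not idle, because $y$ is a candidate. If it is waiting$(y')$, then $y'\notin L$, so $f(y')\notin B\cup Y$ and $\Gamma^D(f(y'))=0$; by the use principle a window is opened at a later visit. If it is window$(y')$, then $y'\in L$, so $f(y')\in B\cup Y$. If $f(y')\in Y$, the window is closed at a later visit. If $f(y')\in B\setminus Y$ and the window is injured at some time, it is closed as well. If $f(y')\in B\setminus Y$ and the window is never injured, then $\Gamma^D(f(y'))=0$ by the use principle, although $B(f(y'))=1$. Every case is contradictory.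
\end{proof}

By Definition~\ref{def:absorbing} there is a computable $T'\subseteq T$ with $T'\cap C$ not computable and $T'\cap Y$ finite. Fix $i\ge1$ with $T'=V_i$. We show that the purpose $i$ has infinitely many successes.

Apply Lemma~\ref{lem:race} to $R=T'$, enumerated as $(V_{i,s})$, and to $M=T\cap C=f[L\cap\mathrm{col}_\alpha]$, enumerated as $M_s=f[L_s\cap\mathrm{col}_\alpha]$. The set $R\cap M=T'\cap C$ is not computable, and $f(y)$ enters $M$ at the stage at which $\alpha$ opens a window for $y$. So infinitely many windows of $\alpha$ are opened, for some $y$ and at some stage $t$, with $f(y)\in V_{i,t}$. Almost all of them belong to the final life and have $t>i$, so that $i$ is eligible as their purpose.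

Suppose that $\mathrm{succ}(i)<J$ throughout the final life. Since the purpose number is chosen minimal, each of these windows has purpose number at most $\langle i,\mathrm{succ}(i)+1\rangle\le\langle i,J\rangle$. This contradicts Lemma~\ref{lem:purpose}. So $\mathrm{succ}(i)$ is increased infinitely often. Each increase comes from a window with purpose $i$ that succeeds, hence from a $y$ with $f(y)\in V_i\cap Y=T'\cap Y$. Different windows have different $y$, because $y$ is in $L$ once its window is open, and $f$ is injective. So $T'\cap Y$ is infinite, a contradiction. This proves Theorem~\ref{thm:D}. \qed

\section{An incomplete absorbing set of high prompt degree}\label{sec:A}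

\subsection{The strategy of the splitter}

Fix a creative set $K$ and an enumeration in which exactly one new element $k_s$ enters at each stage $s\ge1$, so $K_s=\{k_1,\dots,k_s\}$. We split $K$ into disjoint c.e.\ sets $A_0$ and $X_0$, deciding at stage $s$ where $k_s$ goes. The set $A$ plays the role of $E$, and its multiples of $3$ are determined by $3x\in A\iff x\in A_0$. By Lemma~\ref{lem:pullback} with $g(x)=3x$, it suffices to make $A_0$ absorbing via $X_0$. For each $d$ we enumerate a set $C_d$, the set of offers for $Z=W_d$, and to make $A$ incomplete we enumerate a c.e.\ set $G$. Besides promptness and highness, the requirements are: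
\begin{itemize}
\item[$I_i$:] $\Phi_i^A\ne G$.
\item[$S_{d,p,q}$:] if $W_q$ is the complement of $T=W_p$, the set $T\cap W_d$ is not computable, and $T\cap K=T\cap C_d$, then there is a computable $F\subseteq T$ with $F\cap C_d$ not computable and $F\cap X_0$ finite.
\end{itemize}
An $I$-node waits for $\Phi_i^A(z)[s]=0$ on a witness $z$, puts $z$ into $G$, and restrains $A$.

An $S$-node $\sigma$ builds $F$ by going through the numbers $0,1,2,\dots$ and accepting those that are in $W_p$ but not yet in $W_d$. To make $F\cap C_d$ noncomputable we must ensure $W_j\ne F\setminus C_d$ for every $j$; a $Q$-node working for $(\sigma,j)$ does this by offering one element of $F\cap W_j$. It offers only numbers that are already in $W_d$ and not yet in $K$. If the challenger keeps its promise, an element $x$ of $F\cap K$ therefore enters the sets in the order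
\[
F,\qquad W_d,\qquad C_d,\qquad K .
\]
So when $x$ enters $K$, we see it in $F\cap C_d$ and can send it to $A_0$. The inclusion $C_d\subseteq W_d$ has a second use: $F\setminus C_d$ contains $F\setminus W_d$, which is not c.e., and this provides the $Q$-nodes with numbers to offer.

The difficulty is the conflict between one node $\sigma$ and the $I$-nodes of lower priority. Call $x$ \emph{pending} at stage $s$ if $x\in F\cap C_d$ and $x\notin K_s$. A pending number may enter $K$ at any time, and then $3x$ enters $A$ and destroys computations with use above $3x$. A window in Section~\ref{sec:D} is a restraint imposed precisely when a number is pending. Here we do the opposite: $\sigma$ has outcome $\infty$ only when no number is pending, so an $I$-node $\nu$ below $\sigma^\frown\infty$ imposes its restraint at a safe moment, and later offers of lower priority are made above the restraint. If the challenger keeps its promise, every pending number enters $K$ and safe moments recur. If some number stays pending forever, then $T\cap K\ne T\cap C_d$ and the requirement holds vacuously; in that case $F$ stops growing, and the $I$-nodes below $\sigma^\frown f$ are injured on its account finitely often.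

\subsection{Construction}

Nodes of length $4m$ are $H_m$-nodes, and nodes of length $4m+1$ are \emph{$I_m$-nodes}. Nodes of length $4m+2$ with $m=\langle d,\langle p,q\rangle\rangle$ are \emph{$S$-nodes for $(d,p,q)$}, or briefly for $d$. A node $\kappa$ of length $4m+3$ with $m=\langle a,j\rangle$ is a \emph{$Q$-node for $(\sigma,j)$}, where $\sigma$ is the initial segment of $\kappa$ of length $4a+2$; it exists because $a\le m$. The node $\kappa$ is \emph{active} if $\sigma^\frown\infty\subseteq\kappa$.

An $I$-node $\nu$ has parameters $m_\nu$ and $z_\nu$ (its \emph{witness}). Only $I$-nodes impose restraints, and the index of a restraint imposed by $\nu$ is $m_\nu$. When the restraint of $\nu$ is injured, $\nu$ releases it at once and $z_\nu$ becomes undefined. An $S$-node $\sigma$ has a finite set $F_\sigma$ and a number $\ell_\sigma$. Initially and after each initialization, $m_\nu$ and $z_\nu$ are undefined, $\nu$ holds no restraint, $F_\sigma=\emptyset$, and $\ell_\sigma=0$. Stage $s\ge1$ begins with the promptness step and continues as follows.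

\medskip
\noindent\emph{Splitting step.} Let $x=k_s$. If there are $d$ and an $S$-node $\sigma$ for $d$ with
\begin{equation}\label{eq:split}
x\in F_\sigma\cap C_d\quad\text{and}\quad 3x\ge R_\sigma,
\end{equation}
put $x$ into $A_0$ and $3x$ into $A$. Otherwise put $x$ into $X_0$. (Only nodes visited earlier have $F_\sigma\ne\emptyset$, so this is decidable.)

\medskip
\noindent\emph{Visits.} $H$-nodes behave as in Section~\ref{sec:frame}.
\begin{itemize}
\item \emph{$I_i$-node $\nu$.} Let $m_\nu$ be new if it is undefined, and likewise $z_\nu$. If $z_\nu\notin G$ and $\Phi_i^A(z_\nu)[s]=0$ with use $u$, then $\nu$ \emph{acts}: it puts $z_\nu$ into $G$, imposes a restraint with value $u$, and ends the stage. Otherwise the outcome is $f$.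
\item \emph{$S$-node $\sigma$ for $(d,p,q)$.} Suppose that (i) $F_\sigma\cap C_d\subseteq K_s$ and (ii) $[0,\ell_\sigma]\subseteq W_{p,s}\cup W_{q,s}$. Then \emph{process} $x=\ell_\sigma$: put $x$ into $F_\sigma$ if $x\in W_{p,s}\setminus W_{d,s}$, and increase $\ell_\sigma$ by $1$. The outcome is $\infty$. If (i) or (ii) fails, the outcome is $f$.
\item \emph{$Q$-node $\kappa$ for $(\sigma,j)$, with $\sigma$ for $d$.} Suppose that $\kappa$ is active, $F_\sigma\cap C_d\cap W_{j,s}=\emptyset$, and there is $x\in F_\sigma\cap W_{j,s}\cap W_{d,s}$ with $x\notin K_s$ and $3x\ge R_\kappa$. Then $\kappa$ \emph{acts}: it puts the least such $x$ into $C_d$ and ends the stage. Otherwise the outcome is $f$.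
\end{itemize}
Recall that a node that ends the stage initializes all nodes of lower priority. An $I$-node holds at most one restraint at a time, because after an action its witness is in $G$ until the node is injured or initialized.

\subsection{Injuries and the true path}

\begin{lemma}\label{lem:order}
A number that enters $C_d$ at stage $s$ is in $W_{d,s}$ and not in $K_s$. If $\sigma$ is an $S$-node for $d$ and $x\in F_\sigma\cap C_d$ at some moment, then $x$ entered $F_\sigma$, in the life of $\sigma$ current at that moment, before it entered $C_d$.
\end{lemma}

\begin{proof}
The first statement is part of the rule for $Q$-nodes. It gives $C_d\subseteq W_{d,s}$ at each moment of stage $s$. When $\sigma$ puts $x$ into $F_\sigma$ at stage $s$, we have $x\notin W_{d,s}$, so $x\notin C_d$ at that moment.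
\end{proof}

Lemma~\ref{lem:injury} describes injuries by $P_k$ and by $H$-nodes. The remaining source of injury is the splitting step, and the next lemma says that it never comes from an $S$-node that the injured node believes to be infinitary.

\begin{lemma}\label{lem:splitinjury}
Let the $I$-node $\nu$ act at stage $t$ with use $u$. Suppose that the restraint becomes injured in the splitting step of a stage $s>t$ by $3x<u$, where $x=k_s$, and that $\nu$ is not initialized at any stage in $[t,s)$. Then every $S$-node $\sigma$ satisfying \eqref{eq:split} has $\sigma^\frown\infty<_L\nu$.
\end{lemma}

\begin{proof}
The restraint is intact from the action of $\nu$ until the splitting step of stage $s$. If $\nu\prec\sigma$, then $3x\ge R_\sigma\ge u$, which is false. So $\sigma\prec\nu$, and by (O3) we have to exclude $\sigma^\frown\infty\subseteq\nu$. Assume this, and let $\sigma$ be for $d$. By (V1), $\sigma$ is not initialized at any stage in $[t,s)$, so stage $t$ and the splitting step of stage $s$ lie in the same life of $\sigma$.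

At stage $t$ the node $\sigma$ had outcome $\infty$, so $F_\sigma\cap C_d\subseteq K_t$ at the beginning of its visit. This inclusion still held when $\nu$ acted: an element just added to $F_\sigma$ was not in $C_d$, and nothing entered $C_d$ between the two visits, since an action of a $Q$-node would have ended the stage. Suppose that $x\in C_d$ when $\nu$ acted. Lemma~\ref{lem:order}, applied at the splitting step of stage $s$, shows that $x$ entered $F_\sigma$ in the current life even earlier. So $x\in F_\sigma\cap C_d\subseteq K_t$ when $\nu$ acted, which contradicts $x=k_s$ and $s>t$.

Hence $x$ entered $C_d$ at a stage $t'$ with $t<t'<s$, by the action of a $Q$-node $\kappa$. If $\kappa\prec\nu$, this action initialized $\nu$. If $\nu\prec\kappa$, then $3x\ge R_\kappa\ge u$ by the rule for $\kappa$. Both are contradictions.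
\end{proof}

\begin{lemma}\label{lem:ATP}
Let $\xi$ be a true node.
\begin{itemize}
\item[(a)] The nodes $\nu\prec\xi$ impose only finitely many restraints in total. So $R_\xi$ is bounded and eventually constant.
\item[(b)] The node $\xi$ acts only finitely often.
\end{itemize}
Consequently there is a true path $\mathrm{TP}$.
\end{lemma}

\begin{proof}
(a) For nodes $\nu<_L\xi$ use Lemma~\ref{lem:true}(a). A node $\nu\subsetneq\xi$ initializes $\xi$ whenever it acts, so it acts finitely often. Each restraint is intact during one interval of time.

(b) Only $Q$- and $I$-nodes act, and we need only consider the final life. Let $\xi=\kappa$ be a $Q$-node for $(\sigma,j)$. After an action of $\kappa$, the set $F_\sigma\cap C_d\cap W_{j,s}$ is nonempty until $F_\sigma$ is reset. By (V1) a reset of $F_\sigma$ comes with an initialization of $\kappa$. So $\kappa$ acts at most once in each life.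

Let $\xi=\nu$ be an $I$-node. In its final life it acts at most once between injuries, so it suffices to bound the number of injuries. There are three kinds. Injuries by $P_k$ have $k<m_\nu$ by Lemma~\ref{lem:injury}(a); since $m_\nu$ is fixed and each $P_k$ acts at most once, there are at most $m_\nu$ of them. An injury by an $H$-node to a restraint imposed at stage $t$ gives, by Lemma~\ref{lem:injury}(b), a true $H$-node $\eta\subsetneq\nu$ and $s>t$ with $R_\eta(s)<R_\eta(t)$; by (a) this is impossible for large $t$. An injury in the splitting step of stage $s$ gives, by Lemma~\ref{lem:splitinjury}, an $S$-node $\sigma$ with $\sigma^\frown\infty<_L\nu$ and $k_s\in F_\sigma$. By (V2), no such $\sigma$ has outcome $\infty$ during the final life of $\nu$ , so the sets $F_\sigma$ do not grow. At the beginning of that life finitely many of them are nonempty and each is finite. Since the numbers $k_s$ are pairwise different, there are finitely many injuries of this kind.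

The existence of $\mathrm{TP}$ follows from (b) and Lemma~\ref{lem:true}(b) by induction on length.
\end{proof}

\subsection{The set $A$ is high, prompt and incomplete}

A restraint of index $\le k$ belongs to one of the at most $k+1$ lives with $m_\nu\le k$. A life with finitely many visits imposes finitely many restraints. A life with infinitely many visits belongs to a node on $\mathrm{TP}$ by Lemma~\ref{lem:true}(d), and that node acts finitely often. So hypothesis (i) of Lemma~\ref{lem:highprompt} holds, and hypothesis (ii) is Lemma~\ref{lem:ATP}(a). Thus $A$ has high prompt degree.

\begin{lemma}\label{lem:incomplete}
$G\not\le_TA$. Since $G$ is c.e., $A$ is incomplete.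
\end{lemma}

\begin{proof}
Suppose that $\Phi_i^A=G$, and let $\nu$ be the $I_i$-node on $\mathrm{TP}$. It is initialized finitely often. It is injured finitely often, because each injury is preceded by its own action. It is visited infinitely often, so it has a final witness $z$. Witnesses are chosen new, so only $\nu$ can put $z$ into $G$. If $z\notin G$, then $\Phi_i^A(z)=0$, so $\Phi^A_i(z)[s]=0$ at a late visit and $\nu$ puts $z$ into $G$. Hence $z\in G$. Then $\nu$ acted with witness $z$ and was neither injured nor initialized afterwards, since $z$ remained its witness. By the use principle $\Phi_i^A(z)=0\ne1=G(z)$, a contradiction.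
\end{proof}

\subsection{The set $A$ is absorbing}

\begin{lemma}\label{lem:A0}
$A_0$ is absorbing via $X_0$.
\end{lemma}

\begin{proof}
The sets $A_0$ and $X_0$ are disjoint with union $K$. Given $Z$, fix $d$ with $Z=W_d$ and take $C=C_d$. Let $T$ be computable with $T\cap W_d$ not computable and $T\cap K=T\cap C_d$. Fix $p,q$ with $W_p=T$ and $W_q=\omega\setminus T$, and let $\sigma$ be the $S$-node for $(d,p,q)$ on $\mathrm{TP}$. At all times $F_\sigma\subseteq W_p=T$.

\emph{Step 1: $\sigma^\frown\infty$ is on $\mathrm{TP}$.} Otherwise $\sigma$ has outcome $\infty$ finitely often, so $F_\sigma$ and $\ell_\sigma$ are eventually fixed. Condition (ii) eventually holds because $W_p\cup W_q=\omega$. The finite set $F_\sigma\cap C_d$ is contained in $T\cap C_d=T\cap K$, so condition (i) eventually holds. Then $\sigma$ has outcome $\infty$ at every late visit, a contradiction.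

\emph{Step 2: the set $F$.} Let $F$ be the union of the sets $F_\sigma$ during the final life of $\sigma$. In that life $\ell_\sigma$ runs through $0,1,2,\dots$, and membership of $x$ in $F$ is decided when $x$ is processed. So $F$ is a computable subset of $T$. Let $x\in T\setminus F$ be processed at stage $s$. By (ii) and $x\notin W_q$ we have $x\in W_{p,s}$, so $x$ was rejected because $x\in W_{d,s}$. Thus $T\setminus F\subseteq W_d$ and $T\cap W_d=(T\setminus F)\cup(F\cap W_d)$. Since $T\setminus F$ is computable and $T\cap W_d$ is not, $F\cap W_d$ is not computable. Equivalently, $F\setminus W_d$ is not c.e.

\emph{Step 3: $F\cap X_0$ is finite.} Let $x\in F\cap K$. Then $x\in T\cap K=T\cap C_d$. By Lemma~\ref{lem:order}, $x$ entered $F_\sigma$ in the final life, then $C_d$, and then $K$. So $x\in F_\sigma\cap C_d$ at the splitting step of the stage $s$ with $x=k_s$, and $x$ goes to $A_0$ unless $3x<R_\sigma$ at that moment. By Lemma~\ref{lem:ATP}(a), $R_\sigma$ is bounded, so there are finitely many exceptions.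

\emph{Step 4: $F\cap C_d$ is not computable.} Otherwise $F\setminus C_d$ is c.e., say $F\setminus C_d=W_j$. Let $|\sigma|=4a+2$, and let $\kappa$ be the node of length $4\langle a,j\rangle+3$ on $\mathrm{TP}$. It is a $Q$-node for $(\sigma,j)$, and it is active by Step 1. From $C_d\subseteq W_d$ we get $F\setminus W_d\subseteq W_j\subseteq F$, so $F\setminus W_d=W_j\setminus(W_j\cap W_d)$. As $F\setminus W_d$ is not c.e., $W_j\cap W_d$ is infinite. Its elements lie in $F\setminus C_d$, so they are not in $K$, because $F\cap K\subseteq C_d$. Choose $x\in W_j\cap W_d$ with $3x$ above the bound on $R_\kappa$ from Lemma~\ref{lem:ATP}(a). At all late visits to $\kappa$ we have $x\in F_\sigma\cap W_{j,s}\cap W_{d,s}$, $x\notin K_s$ and $3x\ge R_\kappa$, and $F_\sigma\cap C_d\cap W_{j,s}=\emptyset$ because $C_d\cap W_j=\emptyset$. So $\kappa$ acts and puts an element of $W_j$ into $C_d$, which contradicts $C_d\cap W_j=\emptyset$.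

Thus $T'=F$ is as required.
\end{proof}

The two premises on $T$ enter at different points: $T\cap K=T\cap C_d$ in Steps 1, 3 and 4, and the noncomputability of $T\cap Z$ in Steps 2 and 4. By Lemmas~\ref{lem:A0} and~\ref{lem:pullback}, $A$ is absorbing via $\{3x:x\in X_0\}$. Together with Lemma~\ref{lem:incomplete} and the paragraph before it, this proves Theorem~\ref{thm:A}. \qed

\section{The degrees of absorbing sets}\label{sec:degrees}

The counterexample is not isolated: the same degree $\mathbf d$ is missed by an orbit through each incomplete c.e.\ degree above $\deg(A)$.

\begin{theorem}\label{thm:degrees}
Let $\mathbf P$ be the class of degrees of absorbing c.e.\ sets, and let $\mathbf a=\deg(A)$ and $\mathbf d=\deg(D)$ with $A$ and $D$ as in Theorems~\ref{thm:A} and~\ref{thm:D}.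
\begin{itemize}
\item[(1)] $\mathbf P$ is closed upward in the c.e.\ degrees.
\item[(2)] $\mathbf P$ contains the incomplete high prompt degree $\mathbf a$ and contains no degree $\le\mathbf d$, where $\mathbf d<\mathbf 0'$ is high and prompt.
\item[(3)] For every c.e.\ degree $\mathbf e$ with $\mathbf a\le\mathbf e<\mathbf 0'$ (every such $\mathbf e$ is high and prompt) there is a c.e.\ set of degree $\mathbf e$ whose orbit contains no set of degree $\le\mathbf d$.
\end{itemize}
\end{theorem}

\begin{proof}
(1) Let $B$ be absorbing and let $E\ge_TB$ be c.e. The set $B\oplus E=\{2x:x\in B\}\cup\{2x+1:x\in E\}$ is c.e., has the degree of $E$, and is absorbing by Lemma~\ref{lem:pullback} with $g(x)=2x$.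

(2) This restates Theorems~\ref{thm:A} and~\ref{thm:D}; the inequality $\mathbf d<\mathbf 0'$ was shown in the proof of Theorem~\ref{thm:main}.

(3) The high degrees and the prompt degrees are closed upward among the c.e.\ degrees, so $\mathbf e$ is high and prompt. By (1) and (2) there is an absorbing set of degree $\mathbf e$. All sets in its orbit are absorbing by Theorem~\ref{thm:def}, so by (2) none has degree $\le\mathbf d$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ASJSS}
Ambos-Spies, Jockusch, Shore and Soare, Trans.\ AMS \textbf{281} (1984).

\bibitem{Cholak}
Peter Cholak, \emph{Some recent research directions in the computably enumerable sets}, arXiv:1312.5979 (2013).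

\end{thebibliography}
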